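# Nodal length of arithmetic random waves in small balls: the critical radius $(\log n)^{\frac12\log 2}$

## 1. The critical exponent and the critical window

**Theorem 1.** Let $S=\{n\in\mathbb N: n=a^2+b^2,\ a,b\in\mathbb Z\}$. For $n\in S$ let $\Lambda_n=\{\lambda\in\mathbb Z^2:|\lambda|^2=n\}$, $\mathcal N_n=|\Lambda_n|$, $E_n=4\pi^2n$, and on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ let
$$T_n(x)=\frac1{\sqrt{\mathcal N_n}}\sum_{\lambda\in\Lambda_n}a_\lambda e^{2\pi i\langle\lambda,x\rangle},$$
where the $a_\lambda$ are standard complex Gaussian variables, independent except for $a_{-\lambda}=\overline{a_\lambda}$. Let $\mu_n=\frac1{\mathcal N_n}\sum_{\lambda\in\Lambda_n}\delta_{\lambda/\sqrt n}$ and $\widehat{\mu_n}(4)=\int_{\mathbb S^1}z^{-4}d\mu_n(z)$. Let $B_s$ be the ball of radius $s$ centred at the origin and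
$$\mathcal L_n(r)=\text{length}\big(T_n^{-1}(0)\cap B_{r/\sqrt n}\big).$$
For a sequence $\alpha_n>0$ with $\alpha_n/\sqrt n\to0$, say that *the small-ball theorem holds for $(\alpha_n)$* if there is a density one sequence $\{n_j\}\subset S$ such that, as $n_j\to\infty$:

1. $\mathcal N_{n_j}\to\infty$ and $\mu_{n_j}$ converges weakly to the uniform measure on $\mathbb S^1$;
2. $\displaystyle\operatorname{Var}(\mathcal L_{n_j}(\alpha_{n_j}))\sim\frac{1+\widehat{\mu_{n_j}}(4)^2}{512}\,\frac{E_{n_j}}{\mathcal N_{n_j}^2}\,\big\{\pi(\alpha_{n_j}n_j^{-1/2})^2\big\}^2$;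
3. $\displaystyle\frac{\mathcal L_{n_j}(\alpha_{n_j})-\mathbb E[\mathcal L_{n_j}(\alpha_{n_j})]}{\sqrt{\operatorname{Var}(\mathcal L_{n_j}(\alpha_{n_j}))}}\xrightarrow{law}1-\frac{Z_1^2+Z_2^2}2$, with $Z_1,Z_2$ independent standard Gaussian.

Then the following holds with $A_0=\frac12\log2$:

* (i) for any $C>A_0$ the small-ball theorem holds for every sequence $\alpha_n\ge(\log n)^C$ with $\alpha_n/\sqrt n\to0$;
* (ii) for any $C<A_0$ the small-ball theorem fails for $\alpha_n=(\log n)^C$.

The existence of such an $A_0>0$ is a conjecture in Gauthier Dierickx, Ivan Nourdin, Giovanni Peccati and Maurizia Rossi, "Small Scale CLTs for the Nodal Length of Monochromatic Waves", arXiv:2005.06577 (2020). So the conjecture is true, with $A_0=\frac12\log 2$. The starting point is the following known result, a special case of Theorem 1.1 of Benatar, Marinucci and Wigman: for every $\gamma\in(0,1/2)$ the small-ball theorem holds for $\alpha_n=n^\gamma$. We use from it only property 1, once.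

Let us unpack the statement. A sequence $\{n_j\}\subset S$ has *density one in $S$* if $\#\{j:n_j\le X\}/\#\{n\in S:n\le X\}\to1$. The intersection of two density one sets has density one. For instance the non-squares in $S$ form a density one set: there are at most $\sqrt X$ squares up to $X$, and by Landau's theorem (recalled in Section 7) $\#S\cap[1,X]$ is of order $X/\sqrt{\log X}$.

The function $T_n$ is real, Gaussian, and satisfies $\Delta T_n=-E_nT_n$. Its wavelength is of order $n^{-1/2}$, so $\mathcal L_n(\alpha_n)$ looks at the zero set in a ball about $\alpha_n$ wavelengths across. The limit law in property 3 is not Gaussian: $(Z_1^2+Z_2^2)/2$ is exponential with mean $1$, so the limit never exceeds $1$.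

The number $\mathcal N_n$ is the classical $r_2(n)$. If $n\in S$ then $\mathcal N_n=4\prod_{p\equiv1(4)}(e_p+1)$, where $p^{e_p}\,\|\,n$. Thus $\mathcal N_5=8$, $\mathcal N_{25}=12$, $\mathcal N_{65}=16$. As an example of the Fourier coefficient, $\Lambda_5/\sqrt5$ consists of the points $i^g(2\pm i)/\sqrt5$, and $(2+i)^4/25=(3+4i)^2/25=(-7+24i)/25$, so $\widehat{\mu_5}(4)=-7/25$; for $n=1$ it is $1$.

A typical $n\in S$ has about $\frac12\log\log n$ prime factors $p\equiv1\ (4)$, nearly all of them simple. So $\mathcal N_n$ is typically about $2^{\frac12\log\log n}=(\log n)^{\frac12\log2}$, where $\frac12\log2=0.3465\ldots$ The content of Theorem 1 is that the critical radius is $\mathcal N_n$ wavelengths. The next theorem says this directly. Write $\eta_n=\widehat{\mu_n}(4)$ and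
$$\mathrm{Pred}_n(R)=\frac{1+\eta_n^2}{512}\,\frac{E_n}{\mathcal N_n^2}\Big\{\frac{\pi R^2}n\Big\}^2$$
for the variance predicted by property 2. Here $\mu_n\Rightarrow$ uniform denotes weak convergence.

**Theorem 2.** There are a density one set $\mathcal G\subset S$ (independent of $(\alpha_n)$) and absolute constants $B_0,c_0>0$ such that $\mathcal N_n\to\infty$ and $\mu_n\Rightarrow$ uniform along $\mathcal G$, and for every sequence with $\alpha_n/\sqrt n\to0$:

* (a) along any infinite subset of $\mathcal G$ on which $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$, properties 2 and 3 hold for $\mathcal L_n(\alpha_n)$;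
* (b) along any sequence in $S$ with $\mathcal N_n\to\infty$ and $\mu_n\Rightarrow$ uniform, for all large $n$,
$$\operatorname{Var}\mathcal L_n(\alpha_n)\ \ge\ c_0\Big(\frac{\mathcal N_n}{\max(1,\alpha_n)}\Big)^2\,\mathrm{Pred}_n(\alpha_n).$$

Hence the small-ball theorem holds for $(\alpha_n)$ if $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$ on a density one set. Conversely, if it holds along a density one sequence $\{n_j\}$, then $\liminf\alpha_{n_j}/\mathcal N_{n_j}>0$.

The range $\mathcal N_n\lesssim\alpha_n\le\mathcal N_n(\log\log n)^{B_0}$ is not decided by Theorem 2; Theorem 1 does not need it. Since $\log\mathcal N_n$ fluctuates like a Gaussian of variance proportional to $\log\log n$, Theorem 2 also describes the transition.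

**Theorem 3.** Let $\alpha_n=(\log n)^{\frac12\log2}\exp(t_n\sqrt{\log\log n})$ with $\alpha_n/\sqrt n\to0$.

* (a) If $t_n$ is eventually monotone, the small-ball theorem holds for $(\alpha_n)$ if and only if $t_n\to+\infty$.
* (b) If $t_n\equiv t$ is constant, then $S=S_1\sqcup S_2\sqcup S_3$ with relative densities $\Phi(\sqrt2\,t/\log2)$, $1-\Phi(\sqrt2\,t/\log2)$, $0$ ($\Phi$ the standard normal distribution function), such that properties 1, 2, 3 hold along $S_1$, while $\operatorname{Var}\mathcal L_n(\alpha_n)/\mathrm{Pred}_n(\alpha_n)\to\infty$ along $S_2$.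

Throughout, $e(t)=e^{2\pi it}$, $N=\mathcal N_n$, $R=\alpha_n$, $L=\log\log n$, and $c,C,B$ are positive absolute constants that may change from line to line.

## 2. Rescaling to unit frequency, and a count that singles out $R=\mathcal N_n$

For large $n$ we have $\alpha_n<\sqrt n/2$, so the ball $B_{R/\sqrt n}$ embeds in the torus. Put
$$f(x)=T_n(x/\sqrt n)=N^{-1/2}\sum_{\zeta}a_\zeta\,e(\langle\zeta,x\rangle),\qquad x\in\mathbb R^2,\ \zeta\in\Lambda_n/\sqrt n\subset\mathbb S^1 .$$
Then $\mathcal L_n(R)=n^{-1/2}\ell$ with $\ell=\text{length}(f^{-1}(0)\cap B_R)$, so $\operatorname{Var}\ell=n\operatorname{Var}\mathcal L_n(R)$, and the prediction becomes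
$$n\,\mathrm{Pred}_n(R)=\frac{1+\eta_n^2}{512}\cdot\frac{4\pi^2\cdot\pi^2R^4}{N^2}=\frac{\pi^4R^4(1+\eta_n^2)}{128N^2}.\tag{1}$$
Note $\mathbb E[a_\zeta\overline{a_{\zeta'}}]=1[\zeta=\zeta']$; equivalently $\mathbb E[a_\zeta a_{\zeta'}]=1[\zeta'=-\zeta]$. Also $\eta_n$ is real, since $\mu_n$ is invariant under conjugation.

Before any proof, here is the count behind the answer. We shall see that the variance of $\ell$ is governed by sums $v=\zeta^{(1)}+\dots+\zeta^{(4)}$ of four frequencies, the quadruple contributing about $R^4N^{-4}$ if $|v|\lesssim1/R$ and little otherwise. Some quadruples have $v=0$.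

**Four unit vectors with sum zero.** Let $\zeta_1,\dots,\zeta_4\in\mathbb S^1$ have elementary symmetric functions $e_1,\dots,e_4$. Since $\zeta_j^{-1}=\overline{\zeta_j}$, $e_3=e_4\overline{e_1}$. From $\prod_b(\zeta_1-\zeta_b)=0$ we get $\zeta_1^4+e_2\zeta_1^2+e_4=e_1\zeta_1^3+e_3\zeta_1$, so
$$2\zeta_1\prod_{b=2}^4(\zeta_1+\zeta_b)=\prod_{b=1}^4(\zeta_1+\zeta_b)=\zeta_1^4+e_1\zeta_1^3+e_2\zeta_1^2+e_3\zeta_1+e_4=2(e_1\zeta_1^3+e_3\zeta_1),$$
that is,
$$\prod_{b=2}^4(\zeta_1+\zeta_b)=e_1\zeta_1^2+e_3,\qquad |e_3|=|e_1|.\tag{2}$$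
If $e_1=0$, some $\zeta_b=-\zeta_1$, and then the other two are also antipodal. So $v=0$ exactly when the quadruple splits into two antipodal pairs; we call such tuples *diagonal*. There are three pairings, each giving $N^2$ quadruples; two different pairings share exactly $N$ quadruples (for example $(\zeta,-\zeta,-\zeta,\zeta)$) and all three share none. So there are exactly $3N^2-3N$ diagonal quadruples. For $n=1$, $N=4$, this is $36$, the number of closed walks of length $4$ on $\mathbb Z^2$.

The diagonal quadruples will produce the prediction: $N^2\cdot R^4N^{-4}=R^4/N^2$. If the other $\sim N^4$ sums $v$ were spread evenly over a disc of bounded radius, about $N^4R^{-2}$ of them would satisfy $|v|\le1/R$. This is small compared with $N^2$ exactly when $R$ is large compared with $N$. For $R\ll N$ a pigeonhole argument makes this rigorous (Section 5). For $R\gg N$ one must show that for almost every $n$ there are not many more short sums than the even spread suggests, and the same for sums of six.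 That is the main work.

## 3. Hermite expansion of the nodal length

**Recalled facts.** For fixed $n$ everything is a function of finitely many jointly Gaussian variables. Let $H_0=1$, $H_2(t)=t^2-1$, $H_4(t)=t^4-6t^2+3$, and so on be the Hermite polynomials, with $\mathbb E[H_i(\xi)H_j(\xi)]=i!\,1[i=j]$ for $\xi\sim N(0,1)$. If $g_1,\dots,g_D$ is an orthonormal basis of the real Gaussian space spanned by the real and imaginary parts of the $a_\zeta$, the *chaos of order $m$* is the span of the products $\prod H_{m_i}(g_i)$ with $\sum m_i=m$. It does not depend on the basis, chaoses of different orders are orthogonal, and every square integrable $F$ is the sum of its projections $F[m]$. If $Z=(Z_1,\dots,Z_d)$ is a standard Gaussian vector in this space and $\mathbb E\,g(Z)^2<\infty$, then $g(Z)[m]$ is the degree $m$ part of the Hermite expansion of $g$.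

The *Wick product* $:\!X_1\cdots X_m\!:$ of elements of the Gaussian space is the projection of $X_1\cdots X_m$ on the chaos of order $m$, extended complex linearly. It is multilinear and symmetric, it factors over independent groups, $:\!X^m\!:=H_m(X)$ if $X\sim N(0,1)$, and
$$\mathbb E\big[:\!X_1\cdots X_m\!:\overline{:\!X_1'\cdots X_m'\!:}\big]=\sum_{\sigma}\prod_{i}\mathbb E\big[X_i\overline{X'_{\sigma(i)}}\big],$$
the sum being over permutations. Example: for $a=(\xi+i\xi')/\sqrt2$ with $\xi,\xi'$ independent standard, $:\!|a|^2\!:=\frac12(H_2(\xi)+H_2(\xi'))=|a|^2-1$.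

Let $Y_j=\partial_jf/(\sqrt2\,\pi)$. Then $\mathbb E(\partial_jf)^2=\frac{4\pi^2}N\sum_\zeta\zeta_j^2=2\pi^2$ (here $\zeta_j$ is the $j$th coordinate), because $\Lambda_n$ is invariant under exchanging the coordinates; and $\sum\zeta_1\zeta_2=\sum\zeta_j=0$ by sign changes. So $Z(x)=(f,Y_1,Y_2)(x)$ is a standard Gaussian vector for each $x$. Sets $A\subset\mathbb R^2$ below are bounded with piecewise smooth boundary, $\ell_A(u)=\mathcal H^1(f^{-1}(u)\cap A)$ and $\ell_A=\ell_A(0)$.

By Bulinskaya's lemma ($(f,\nabla f)(x)$ has a bounded density, uniformly in $x$, and there are three equations in two unknowns), for each fixed $u$ a.s. there is no $x$ with $f(x)=u$, $\nabla f(x)=0$. So $f^{-1}(u)$ is a.s. a smooth curve.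

**Lemma 4.** If $A$ lies in a square of side at most $1$, then $\mathbb E\,\ell_A(u)^4\le C$ for $|u|\le1$. Consequently $\sup_{|u|\le1}\mathbb E\,\ell_A(u)^4\le C_A<\infty$ for every bounded $A$.

*Proof.* The point is that length is an average over lines of numbers of zeros, and zeros of an entire function are controlled by its growth. Crofton's formula gives $\ell_A(u)\le\frac12\int\#(f^{-1}(u)\cap A\cap\Gamma)\,d\Gamma$ over the set of lines $\Gamma$ meeting the square, a set of finite measure. Let $x_\Gamma$ be the foot of the perpendicular from the centre of the square to $\Gamma$, $\tau$ the unit direction of $\Gamma$, and $g(z)=f(x_\Gamma+z\tau)-u$, an entire function of $z\in\mathbb C$. The part of $\Gamma$ in the square lies in $|z|\le2$. By Jensen's formula, $g$ has in $|z|\le2$ at most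
$$\frac1{\log2}\log\frac{\max_{|z|\le4}|g|}{|g(0)|}\le C\big(\log(2+M)+\log^+|g(0)|^{-1}\big),\qquad M=\max_{|z|\le4}|f(x_\Gamma+z\tau)|$$
zeros. By subharmonicity of $|f(x_\Gamma+z\tau)|^2$ on discs of radius $1$, $M^2\le\frac1\pi\int_{|z|\le5}|f(x_\Gamma+z\tau)|^2$. For $|z|\le5$,
$$\mathbb E|f(x_\Gamma+z\tau)|^2=\frac1N\sum_\zeta|e(\langle\zeta,x_\Gamma\rangle+z\langle\zeta,\tau\rangle)|^2\le e^{20\pi},$$
so $\mathbb EM^2\le C$ and $\log(2+M)$ has bounded fourth moment. Since $f(x_\Gamma)\sim N(0,1)$ has a bounded density, so has $\log^+|f(x_\Gamma)-u|^{-1}$. Thus the number of zeros has bounded $L^4$ norm for each $\Gamma$, and Minkowski's inequality for the integral over $\Gamma$ gives the first claim. For the second, cut $A$ into pieces lying in unit squares. $\square$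

**Lemma 5.** Let $P_j(|Y|)$ be the part of Hermite degree $j$ (in $Y$) of $|Y|$, and $\beta_i=H_i(0)/\sqrt{2\pi}$. The projections of $\ell_A$ on chaoses of odd order vanish, and
$$\ell_A[2r]=\sqrt2\,\pi\int_AG_{2r}(Z(x))\,dx,\qquad G_{2r}=\sum_{i+j=r}\frac{\beta_{2i}}{(2i)!}H_{2i}(f)P_{2j}(|Y|),\qquad\|G_{2r}\|_2^2\le C\ \text{ for all }r.\tag{3}$$

*Proof.* **Step 1: approximate the length by an integral over $A$.** By the coarea formula,
$$\ell_A^{(\epsilon)}:=\frac1{2\epsilon}\int_A1_{|f|\le\epsilon}|\nabla f|\,dx=\frac1{2\epsilon}\int_{-\epsilon}^{\epsilon}\ell_A(u)\,du .$$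
We show $\ell^{(\epsilon)}_A\to\ell_A$ in $L^2$. A.s. $0$ is a regular value. Let $K$ be the closed $1$-neighbourhood of $A$. Around each point of the compact set $f^{-1}(0)\cap K$ there is a box in which, after a rotation, $f^{-1}(u)$ is a graph $x_2=h(x_1,u)$ with $h$ smooth, for $|u|$ small. Finitely many boxes cover $f^{-1}(0)\cap K$, and outside them $|f|$ is bounded below on $K$. With a partition of unity we see that $\int_{f=u}\chi\,d\mathcal H^1$ is continuous at $u=0$ for every continuous $\chi$ supported in the interior of $K$, because in a chart it equals $\int\chi(x_1,h)\sqrt{1+(\partial_{x_1}h)^2}\,dx_1$. By Fubini, $\mathbb E\,\mathcal H^1(f^{-1}(0)\cap\partial A)=\int_{\partial A}\mathbb P(f(x)=0)\,d\mathcal H^1(x)=0$. Now choose continuous $\chi^-\le1_A\le\chi^+$ with $\chi^+-\chi^-\le1$ supported in a small neighbourhood of $\partial A$; as the neighbourhood shrinks, $\int_{f=0}(\chi^+-\chi^-)d\mathcal H^1\to\mathcal H^1(f^{-1}(0)\cap\partial A)=0$. So a.s. $\ell_A(u)\to\ell_A(0)$ as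 $u\to0$, hence $\ell_A^{(\epsilon)}\to\ell_A$ a.s. By Jensen's inequality and Lemma 4, $\sup_{\epsilon\le1}\mathbb E(\ell_A^{(\epsilon)})^4\le C_A$; so the convergence is in $L^2$.

**Step 2: project.** Since $|\nabla f|=\sqrt2\,\pi|Y|$ and $f(x)$ is independent of $Y(x)$, the projection of $\ell_A^{(\epsilon)}$ on the chaos of order $m$ is
$$\sqrt2\,\pi\int_A\sum_{i+j=m}\frac{c_i(\epsilon)}{i!}H_i(f)P_j(|Y|)\,dx,\qquad c_i(\epsilon)=\frac1{2\epsilon}\mathbb E[1_{|\xi|\le\epsilon}H_i(\xi)],\ \xi\sim N(0,1).$$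
As $\epsilon\to0$, $c_i(\epsilon)\to\beta_i$. Projections are continuous in $L^2$, so Step 1 gives the projection of $\ell_A$ with $\beta_i$ in place of $c_i(\epsilon)$. For odd $i$, $\beta_i=0$; for odd $j$, $P_j(|Y|)=0$ because $|Y|$ is even in $Y$.

**Step 3: bound $G_{2r}$.** The terms of $G_{2r}$ are orthogonal, and $|H_{2i}(0)|=(2i)!/(2^ii!)$ gives $\beta_{2i}^2/(2i)!=\frac1{2\pi}\binom{2i}i4^{-i}\le\frac1{2\pi}$. Hence $\|G_{2r}\|_2^2\le\frac1{2\pi}\sum_j\|P_{2j}(|Y|)\|_2^2\le\frac1{2\pi}\mathbb E|Y|^2=\frac1\pi$. $\square$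

**The terms of order two and four.** We need these explicitly. In units of $\sqrt{\pi/2}$, $\mathbb E|Y|,\mathbb E|Y|^3,\mathbb E|Y|^5$ are $1,3,15$; averaging over the direction of $Y$ (means of $\cos^2,\cos^4,\cos^2\sin^2$ are $\frac12,\frac38,\frac18$),
$$\mathbb E|Y|H_2(Y_1)=\tfrac32-1=\tfrac12,\quad \mathbb E|Y|H_4(Y_1)=\tfrac{45}8-9+3=-\tfrac38,\quad\mathbb E|Y|H_2(Y_1)H_2(Y_2)=\tfrac{15}8-3+1=-\tfrac18 .$$
So $P_0=\sqrt{\pi/2}$, $P_2=\sqrt{\pi/2}\cdot\frac14(H_2(Y_1)+H_2(Y_2))$ and $P_4=\sqrt{\pi/2}\,\big[-\frac1{64}(H_4(Y_1)+H_4(Y_2))-\frac1{32}H_2(Y_1)H_2(Y_2)\big]$. With $(\beta_0,\beta_2,\beta_4)=(1,-1,3)/\sqrt{2\pi}$, (3) gives for $A=B_R$, $\ell=\ell_{B_R}$,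
$$\ell[2]=\frac\pi{4\sqrt2}\int_{B_R}(|Y|^2-2f^2)\,dx,\tag{4}$$
$$\ell[4]=\frac\pi{\sqrt2}\int_{B_R}\Big[\tfrac18H_4(f)-\tfrac18H_2(f)\big(H_2(Y_1)+H_2(Y_2)\big)-\tfrac1{64}\big(H_4(Y_1)+H_4(Y_2)\big)-\tfrac1{32}H_2(Y_1)H_2(Y_2)\Big]dx.\tag{5}$$

## 4. Variances of the chaoses as counts of short sums

In this section we bound each chaos by a count. Let $Q_6(n,\delta)$ be the number of 6-tuples from $\Lambda_n/\sqrt n$ with $|\sum\zeta_j|\le\delta$, and $Q_4^{\rm off}(n,\delta)$ the number of 4-tuples with $0<|\sum\zeta_j|\le\delta$.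

**Lemma 6.** $\operatorname{Var}\ell[2]\le CR^2$.

*Proof.* The integrand in (4) is a divergence: $\Delta f=-4\pi^2f$, so $\mathrm{div}(f\nabla f)=|\nabla f|^2+f\Delta f=2\pi^2(|Y|^2-2f^2)$. Thus $\ell[2]=\frac1{8\sqrt2\,\pi}\int_{\partial B_R}f\,\partial_\nu f\,d\mathcal H^1$. By Cauchy–Schwarz $\mathbb E\ell[2]^2\le CR\int_{\partial B_R}\mathbb E(f\partial_\nu f)^2\le CR^2$. $\square$

**Lemma 7.** For $R\ge1$,
$$\sum_{r\ge3}\operatorname{Var}\ell[2r]\le CR^4N^{-6}Q_6(n,1/R).\tag{6}$$

*Proof.* **Step 1: covariances of Hermite polynomials.** Let $X,X'$ be jointly Gaussian, each standard in $\mathbb R^3$, with cross-covariance matrix $K$. If $G,H$ have Hermite degree $m$, write $G(X)=\sum g_{a_1\dots a_m}:\!X_{a_1}\cdots X_{a_m}\!:$ with a symmetric tensor $g$, and similarly $h$. Then $\mathbb E\,G(X)H(X')=m!\,\langle g,K^{\otimes m}h\rangle$ and $\|G\|_2^2=m!\,|g|^2$. The operator norm of $K^{\otimes m}$ is at most $\|K\|^m$, with $\|\cdot\|$ the Hilbert–Schmidt norm, so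
$$|\mathbb E\,G(X)H(X')|\le\|K\|^m\|G\|_2\|H\|_2 .\tag{7}$$

**Step 2: localize, so that (7) can be summed over all orders.** Put $K(x-y)=\mathbb E[Z(x)Z(y)^T]$, $\Psi=\|K\|$. Entries of $K$ have the form $\frac1N\sum_\zeta c(\zeta)e(\langle\zeta,x\rangle)$ with $|c|\le2$, so $\Psi$ is Lipschitz with an absolute constant. Partition the plane into squares $Q_i$ of side $\kappa\le\frac14$, with $\kappa$ an absolute constant so small that $\sup_{Q_i\times Q_j}\Psi(x-y)>\frac12$ implies $\Psi(x-y)\ge\frac14$ on $Q_i\times Q_j$. Let $A_i=Q_i\cap B_R$; then $\ell=\sum_i\ell_{A_i}$ a.s. If $\sup\Psi\le\frac12$ on the pair, (3) and (7) give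
$$\sum_{r\ge3}\big|\mathbb E\,\ell_{A_i}[2r]\ell_{A_j}[2r]\big|\le C\int_{A_i}\int_{A_j}\sum_{r\ge3}\Psi(x-y)^{2r}\le C\int_{A_i}\int_{A_j}\Psi(x-y)^6 .$$
For the other pairs of squares meeting $B_R$, Cauchy–Schwarz and Lemma 4 give $|\sum_{r\ge3}\mathbb E\,\ell_{A_i}[2r]\ell_{A_j}[2r]|\le\|\ell_{A_i}\|_2\|\ell_{A_j}\|_2\le C\le C'\int_{Q_i}\int_{Q_j}\Psi(x-y)^6$, because $\Psi\ge\frac14$ there. All these squares lie in $B_{2R}$. Summing over pairs, the left side of (6) is at most
$$C\int_{B_{2R}}\int_{B_{2R}}\Psi(x-y)^6\,dx\,dy\le CR^2\int_{B_{4R}}\Psi^6\le CR^2\sum_{a,b}\int_{B_{4R}}K_{ab}^6 .$$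

**Step 3: turn the integral into a count.** Choose a smooth $\chi\ge0$, $\chi\not\equiv0$, supported in $B_{1/32}$, and $\varphi(x)=\int\chi(\xi)e(\langle\xi,x\rangle)d\xi$. If $|x|\le4$ then $|\langle\xi,x\rangle|\le\frac18$ on the support, so $|\varphi(x)|\ge\Re\varphi(x)\ge\frac1{\sqrt2}\int\chi$. Hence $w=2|\varphi|^2/(\int\chi)^2$ is a nonnegative Schwartz function with $w\ge1$ on $B_4$ and $\widehat w$ supported in $B_1$. Since $K_{ab}$ is real, $K_{ab}^6\ge0$; expanding the sixth power,
$$\int_{B_{4R}}K_{ab}^6\le\int K_{ab}(x)^6\,w(x/R)\,dx\le CN^{-6}\sum_{\zeta_1,\dots,\zeta_6}\Big|\int e\Big(\Big\langle\sum\zeta_j,x\Big\rangle\Big)w(x/R)\,dx\Big|\le CN^{-6}R^2Q_6(n,1/R),$$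
because the last integral is $R^2$ times a value of $\widehat w$ at a point of norm $R|\sum\zeta_j|$. With Step 2 this is (6). $\square$

**Order four.** With $y_j(\zeta)=\sqrt2\,i\,\zeta_j$ (coordinate $j$) we have $Y_j(x)=N^{-1/2}\sum a_\zeta y_j(\zeta)e(\langle\zeta,x\rangle)$. Inside (5), at a given point, $H_4(f)=:\!f^4\!:$, $H_2(f)H_2(Y_j)=:\!f^2Y_j^2\!:$ and so on. Expanding by multilinearity, with $v=\sum_r\zeta^{(r)}$ and $\widehat1(v)=\int_{B_R}e(\langle v,x\rangle)dx$,
$$\ell[4]=\frac{\pi}{\sqrt2\,N^2}\sum_{\zeta^{(1)},\dots,\zeta^{(4)}}p(\zeta^{(1)},\dots,\zeta^{(4)})\,\widehat1(v):\!a_{\zeta^{(1)}}\cdots a_{\zeta^{(4)}}\!:,\tag{8}$$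
$$p=\tfrac18-\tfrac18\sum_{j=1,2}y_j(\zeta^{(3)})y_j(\zeta^{(4)})-\tfrac1{64}\sum_{j=1,2}\prod_{r=1}^4y_j(\zeta^{(r)})-\tfrac1{32}y_1(\zeta^{(1)})y_1(\zeta^{(2)})y_2(\zeta^{(3)})y_2(\zeta^{(4)}).$$
The covariance rule for Wick products and Cauchy–Schwarz give, for any coefficients $g$,
$$\mathbb E\Big|\sum g:\!a_{\zeta^{(1)}}\cdots a_{\zeta^{(4)}}\!:\Big|^2=\sum_\sigma\sum g\,\overline{g\circ\sigma}\le4!\sum|g|^2,\quad\text{with equality if $g$ is symmetric.}\tag{9}$$
Split (8) into $\ell[4]^{\rm diag}$ (tuples with $v=0$) and $\ell[4]^{\rm off}$ ($v\ne0$). For real even bounded $\mathsf c$ on $\mathbb S^1$ put $\Sigma(\mathsf c)=\frac1N\sum_\zeta\mathsf c(\zeta)(|a_\zeta|^2-1)$, and with $\zeta=e^{i\phi}$ let $\Sigma_0=\Sigma(1)$, $U=\Sigma(\cos2\phi)$, $W=\Sigma(\sin2\phi)$.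

**Lemma 8.** Let $O_{L^2}(x)$ denote a variable of $L^2$ norm at most $Cx$. Then
$$\ell[4]^{\rm diag}=-\frac{\pi^2R^2}{16\sqrt2}\big(U^2+W^2-\mathbb E[U^2+W^2]\big)+O_{L^2}(R^2N^{-3/2}),\tag{10}$$
$$\operatorname{Var}(U^2+W^2)=\frac{4(1+\eta_n^2)}{N^2}+O(N^{-3}),\qquad\operatorname{Var}\ell[4]^{\rm diag}=(1+o(1))\,n\,\mathrm{Pred}_n(R)\ \ (N\to\infty),\tag{11}$$
$$\operatorname{Var}\ell[4]^{\rm off}\le CR^4N^{-4}\sum_{v\ne0}\min\big(1,(R|v|)^{-3}\big),\tag{12}$$
the last sum being over 4-tuples with $v\ne0$.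

*Proof.* **Step 1: reduce the diagonal part to products of the $\Sigma$'s.** Here $\widehat1(0)=\pi R^2$. The diagonal tuples are the union over three pairings, and $O(N)$ tuples lie in several pairings; by (9) these contribute variance $O(R^4N^{-4}\cdot N)$ and may be counted with any bounded multiplicity. In a pairing with antipodal pairs $\{\zeta,-\zeta\}$, $\{\zeta',-\zeta'\}$ the Wick product is $:\!|a_\zeta|^2|a_{\zeta'}|^2\!:$ and $p$ is a sum of terms $\mathsf c(\zeta)\mathsf c'(\zeta')$. For $\zeta'\ne\pm\zeta$ independence gives $:\!|a_\zeta|^2|a_{\zeta'}|^2\!:=(|a_\zeta|^2-1)(|a_{\zeta'}|^2-1)$. The $2N$ terms with $\zeta'=\pm\zeta$, in either form, have a sum of variance $O(N)$, which the factor $N^{-2}$ turns into $O(N^{-3})$. So for even $\mathsf c,\mathsf c'$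
$$N^{-2}\sum_{\zeta,\zeta'}\mathsf c(\zeta)\mathsf c'(\zeta'):\!|a_\zeta|^2|a_{\zeta'}|^2\!:\;=\Sigma(\mathsf c)\Sigma(\mathsf c')-\mathbb E[\Sigma(\mathsf c)\Sigma(\mathsf c')]+O_{L^2}(N^{-3/2}),$$
and the sum is exactly $0$ if $\mathsf c$ or $\mathsf c'$ is odd, since the Wick product is unchanged under $\zeta\mapsto-\zeta$.

**Step 2: add up the pairings.** We have $y_1(\zeta)y_1(-\zeta)=2\cos^2\phi=1+\cos2\phi$, $y_2(\zeta)y_2(-\zeta)=1-\cos2\phi$, $y_1(\zeta)y_2(-\zeta)=2\cos\phi\sin\phi=\sin2\phi$. The constant $\frac18$ gives $\frac18\Sigma_0^2$ for each pairing. The second term of $p$ gives $-\frac18\Sigma_0\cdot2\Sigma_0$ from the pairing $\{1,2\},\{3,4\}$ and $0$ from the others, by oddness. The third gives $-\frac1{64}\big[(\Sigma_0+U)^2+(\Sigma_0-U)^2\big]$ for each pairing. The fourth gives $-\frac1{32}(\Sigma_0+U)(\Sigma_0-U)$ from $\{1,2\},\{3,4\}$ and $-\frac1{32}W^2$ from each of the other two. Up to centring and the error of Step 1 the total is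
$$\tfrac38\Sigma_0^2-\tfrac14\Sigma_0^2-\tfrac3{64}\big[2\Sigma_0^2+2U^2\big]-\tfrac1{32}\big[\Sigma_0^2-U^2+2W^2\big]=-\tfrac1{16}(U^2+W^2);$$
the coefficient of $\Sigma_0^2$ is $\frac38-\frac14-\frac3{32}-\frac1{32}=0$. Multiplying by $\frac\pi{\sqrt2}\pi R^2$ gives (10).

**Step 3: the variance.** Because $|a_{-\zeta}|=|a_\zeta|$, $U$ and $W$ are $\frac2N$ times sums of $N/2$ independent centred variables $\mathsf c(\zeta)(|a_\zeta|^2-1)$, and $\operatorname{Var}|a_\zeta|^2=1$. So $\operatorname{Var}U=\frac4{N^2}\cdot\frac12\sum_\zeta\cos^22\phi=\frac{1+\eta_n}N$, $\operatorname{Var}W=\frac{1-\eta_n}N$, $\operatorname{Cov}(U,W)=\frac1{N^2}\sum_\zeta\sin4\phi=0$ by conjugation symmetry, and joint fourth cumulants are $O(N^{-4}\cdot N)$. Hence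
$$\operatorname{Var}(U^2+W^2)=\frac{2(1+\eta_n)^2+2(1-\eta_n)^2}{N^2}+O(N^{-3})=\frac{4(1+\eta_n^2)}{N^2}+O(N^{-3}).$$
With (10), $\operatorname{Var}\ell[4]^{\rm diag}=(1+o(1))\frac{\pi^4R^4}{512}\cdot\frac{4(1+\eta_n^2)}{N^2}$, which is (1).

**Step 4: the off-diagonal part.** $|\widehat1(v)|=\frac R{|v|}|J_1(2\pi R|v|)|$ and $|J_1(t)|\le C\min(t,t^{-1/2})$ give $|\widehat1(v)|^2\le CR^4\min(1,(R|v|)^{-3})$. Insert this in (9). $\square$

## 5. Too many short quadruples when $R\ll\mathcal N_n$: proof of Theorem 2(b)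

Let $n$ run through a sequence with $N\to\infty$ and $\mu_n\Rightarrow$ uniform. Chaoses are orthogonal and $\widehat1(v)$ is symmetric in the four frequencies, so with $\tilde p$ the symmetrization of $p$, (8) and the equality case of (9) give
$$\operatorname{Var}\ell\ge\operatorname{Var}\ell[4]=\frac{\pi^2}2\,4!\,N^{-4}\sum|\tilde p|^2\,|\widehat1(v)|^2.\tag{13}$$

**Step 1: a place where $\tilde p\ne0$.** Take $\mathsf e=(1,0)$ and the quadruple $(\mathsf e,\mathsf e,-\mathsf e,-\mathsf e)$. Here $y_2=0$, $y_1(\pm\mathsf e)=\pm\sqrt2\,i$. The six products $y_1y_1$ over pairs are $-2,-2,2,2,2,2$, with mean $\frac23$, and $\prod y_1=4$. So $\tilde p=\frac18-\frac18\cdot\frac23-\frac4{64}=\frac{6-4-3}{48}=-\frac1{48}$. By continuity there is a fixed arc $I\ni\mathsf e$ with $|\tilde p|\ge\frac1{96}$ whenever $\zeta^{(1)},\zeta^{(2)}\in I$ and $\zeta^{(3)},\zeta^{(4)}\in-I$. By weak convergence $I$ contains at least $cN$ points of $\Lambda_n/\sqrt n$ for large $n$.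

**Step 2: the simplest case, $R\le1$.** Take a shorter arc $I'\subset I$ of diameter at most $\frac1{8\pi}$. For $\zeta_1,\zeta_2,\zeta_1',\zeta_2'\in I'$ the tuple $(\zeta_1,\zeta_2,-\zeta_1',-\zeta_2')$ has $|v|\le\frac1{4\pi}$, so $2\pi|v|R\le\frac12$ and $\widehat1(v)=\int_{B_R}\cos(2\pi\langle v,x\rangle)dx\ge\frac12\pi R^2$, since $\cos\frac12>\frac12$. A positive proportion of all $N^4$ tuples is of this kind, so (13) gives $\operatorname{Var}\ell\ge cR^4$. By (1) the prediction is of order $R^4/N^2$: too small by a factor $N^2$. So the small-ball theorem fails for every bounded sequence $\alpha_n\le1$.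

**Step 3: general $R$.** Now only tuples with $|v|\lesssim1/R$ help, and pigeonhole supplies a proportion $R^{-2}$ of them. Let $\rho=(4\sqrt2\,\pi\max(1,R))^{-1}$ and partition $[-2,2]^2$ into $O(\rho^{-2})$ squares of side at most $\rho$. At least $cN^2$ sums $\zeta_1+\zeta_2$ with $\zeta_1,\zeta_2\in I$ fall into these squares; by Cauchy–Schwarz at least $cN^4\rho^2$ quadruples in $I^4$ have $\zeta_1+\zeta_2$ and $\zeta_1'+\zeta_2'$ in the same square. The tuples $(\zeta_1,\zeta_2,-\zeta_1',-\zeta_2')$ then have $|v|\le\sqrt2\,\rho$, so $2\pi|v|R\le\frac12$ and $\widehat1(v)\ge\frac12\pi R^2$ as before. By (13),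
$$\operatorname{Var}\ell\ge cR^4\rho^2\ge cR^4\max(1,R)^{-2},$$
and by (1), where $1+\eta_n^2\le2$, this is Theorem 2(b). $\square$

## 6. The counts needed for $R\gg\mathcal N_n$, and why the average over $n$ must be weighted

By Lemmas 6–8 and (1), Theorem 2(a) reduces to the following for almost all $n$: when $R\ge NL^{B_0}$,
$$Q_6(n,1/R)=o(N^4),\qquad\sum_{v\ne0}\min(1,(R|v|)^{-3})=o(N^2).$$
So we need good bounds for $Q_6(n,\delta)$ and $Q_4^{\rm off}(n,\delta)$ with $\delta$ near $1/N$, a negative power of $\log n$.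

For a single $n$ we know little, so the sensible first approach is to average over $n\in S\cap[1,X]$, using that angles of Gaussian primes are equidistributed, and to finish with Markov's inequality. It stops at the following point. The main term one expects for four-tuples is $\mathcal N_n^4\delta^2$. But $\sum_{n\le X}\mathcal N_n=\pi X+O(\sqrt X)$ counts lattice points in a disc, and by Landau's theorem $\#S\cap[1,X]\sim bX/\sqrt{\log X}$. So the mean of $\mathcal N_n$ over $S\cap[1,X]$ is of order $(\log X)^{1/2}$, much larger than the typical value $(\log X)^{0.3465\ldots}$, and by Jensen's inequality the mean of $\mathcal N_n^4$ is at least $c(\log X)^2$. With $\delta=(\log X)^{-C}$ the averaged main term is at least $c(\log X)^{2-2C}$. For Markov's inequality to put this below the typical size $(\log X)^{\log2+o(1)}$ of $\mathcal N_n^2$ we would need $C\ge1-\frac12\log2=0.653\ldots$, far above $\frac12\log2$. The mean is carried by a few $n$ with too many prime factors.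

The way past this is to divide each count, before averaging, by the number of tuples it is drawn from. This works if the weight depends only on features of $n$ that stay fixed while the primes entering the average move. We now set up such features: $n=qm$, with $m$ a product of $k$ large simple primes, and weights depending on $(q,k)$ only.

## 7. Typical sums of two squares

**Recalled facts.** Write $S(X)=\#S\cap[1,X]$.

* Landau: $S(X)\sim bX/\sqrt{\log X}$, $b>0$. Hence $S(X/D)\le CS(X)/D$ for $D\le\sqrt X$; trivially $S(X/D)\le X/D$. Also the prime number theorem for $p\equiv1\ (4)$, which gives $\sum_{p\le t,\,p\equiv1(4)}\frac1p=\frac12\log\log t+O(1)$.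
* Selberg–Delange (Tenenbaum, *Introduction to Analytic and Probabilistic Number Theory*, Ch. II.5). Suppose that for $|z|\le1$, $\sum a_z(m)m^{-s}=\zeta(s)^{z/2}G_z(s)$ with $|a_z(m)|\le a_1(m)$, where $G_z$ is analytic in $\Re s\ge1-c/(1+\log^+|\Im s|)$ and bounded there by $M(1+|\Im s|)^{1/2}$, uniformly in $z$. Then, uniformly in $|z|\le1$, $\sum_{m\le X}a_z(m)=X(\log X)^{z/2-1}\big(G_z(1)/\Gamma(z/2)+O(1/\log X)\big)$.
* Hecke–Kubilius (J. Kubilius, *The distribution of Gaussian primes in sectors and contours*, 1950). For a prime $p\equiv1\ (4)$ write $p=|\pi_p|^2$, $\pi_p=\sqrt p\,e^{i\theta_p}$, $\theta_p\in(0,\pi/4)$. Uniformly in intervals $J\subset(0,\pi/4)$, $\#\{p\le x,\ p\equiv1(4),\ \theta_p\in J\}=\frac{2|J|}\pi\mathrm{Li}(x)+O(xe^{-c\sqrt{\log x}})$. So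
$$\#\{p\in(P,2P]:p\equiv1(4),\ \theta_p\in J\}\le CP\Big(\frac{|J|}{\log P}+e^{-c\sqrt{\log P}}\Big).\tag{14}$$

**Conventions.** Let $X=2^i$, $\mathsf L=\log\log X$, $y=\exp(\mathsf L^3)$, $P_0=\log\mathsf L$, and consider $n\in S\cap(X/2,X]$. A property is *typical* if it holds for all but $o(S(X))$ of these $n$. A typical property holds on a density one set: if $\epsilon_iS(2^i)$ bounds the exceptions, with $\epsilon_i\to0$, the number of exceptions up to $X'\in(2^{I-1},2^I]$ is at most $\sum_{i\le I}\epsilon_iS(2^i)=o(S(2^I))=o(S(X'))$, since $S(2^i)$ grows geometrically.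

**Decomposition.** Let $\omega_1(n)=\#\{p\mid n:p\equiv1(4)\}$. Write $n=qm$, where $m=p_1\cdots p_k$ is the product of the primes $p\equiv1(4)$, $p>y$, with $p\,\|\,n$. Then $\gcd(q,m)=1$. An element of $\mathbb Z[i]$ of norm $n$ is divisible by exactly one of $\pi_{p_i},\overline{\pi_{p_i}}$ for each $i$, and dividing these out leaves an element of norm $q$. So $\mathcal N_n=r_2(q)2^k$, $r_2(q)\ge4$, and the elements of $\Lambda_n/\sqrt n$ are, bijectively,
$$\zeta=u\,e^{i\sum_{i\le k}s_i\theta_{p_i}},\qquad u\in\Lambda_q/\sqrt q,\ s\in\{\pm1\}^k.\tag{15}$$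
For illustration take threshold $6$ and $n=65$: then $q=5$, $m=13$, $k=1$, $\mathcal N_{65}=8\cdot2$. With threshold $4$, $q=1$ and $k=2$; the two products $(2+i)(3+2i)=4+7i$ and $(2+i)(3-2i)=8-i$ correspond to $s=(1,1)$ and $s=(1,-1)$.

**Lemma 9.** Over $n\in S\cap[1,X]$ (also over $n\in S\cap(X/2,X]$), $(\omega_1(n)-\frac{\mathsf L}2)/\sqrt{\mathsf L/2}$ converges in law to $N(0,1)$.

*Proof.* **Step 1: the generating series.** Comparing Euler products, for $|z|\le1$,
$$\sum_{n\in S}\frac{z^{\omega_1(n)}}{n^s}=\frac1{1-2^{-s}}\prod_{p\equiv3(4)}\frac1{1-p^{-2s}}\prod_{p\equiv1(4)}\Big(1+\frac{zp^{-s}}{1-p^{-s}}\Big)=\big(\zeta(s)L(s,\chi_{-4})\big)^{z/2}H(s,z),$$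
$$H(s,z)=(1-2^{-s})^{z/2-1}\prod_{p\equiv3(4)}(1-p^{-2s})^{z/2-1}\prod_{p\equiv1(4)}(1-p^{-s})^z\Big(1+\frac{zp^{-s}}{1-p^{-s}}\Big),$$
since $\zeta L$ has local factors $(1-2^{-s})^{-1}$, $(1-p^{-2s})^{-1}$ for $p\equiv3$ and $(1-p^{-s})^{-2}$ for $p\equiv1$. The local factors of $H$ are $1+O(p^{-2\Re s})$, so $H$ is analytic and bounded in $\Re s\ge3/4$. In a classical zero-free region of $L(\cdot,\chi_{-4})$ (the character is fixed, so with $c$ small there is no exceptional zero) the real and imaginary parts of the continuous branch of $\log L(s,\chi_{-4})$ are at most $C+C\log\log(3+|\Im s|)$ in modulus. So $G_z=L^{z/2}H$ grows at most like a power of $\log(3+|\Im s|)$, and Selberg–Delange applies: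
$$\sum_{n\in S,\,n\le X}z^{\omega_1(n)}=X(\log X)^{z/2-1}\big(\lambda(z)+O(1/\log X)\big)$$
uniformly, with $\lambda$ continuous and $\lambda(1)=b>0$.

**Step 2: the characteristic function.** Put $z=e^{i\tau/\sqrt{\mathsf L/2}}\to1$ and divide by the case $z=1$. The characteristic function of $\omega_1/\sqrt{\mathsf L/2}$ at $\tau$ is $(1+o(1))\exp((z-1)\mathsf L/2)$. Since $z-1=\frac{i\tau}{\sqrt{\mathsf L/2}}-\frac{\tau^2}{\mathsf L}+O(\mathsf L^{-3/2})$, it is $(1+o(1))\exp(i\tau\sqrt{\mathsf L/2}-\tau^2/2)$, which proves the claim on $[1,X]$. For $(X/2,X]$ subtract the same asymptotics (same $z$) at $X/2$, noting $\log\log(X/2)=\mathsf L+o(1/\mathsf L)$ and $S(X)-S(X/2)\sim\frac12S(X)$. $\square$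

**Lemma 10.** For typical $n$:

* (a) $p^2\nmid n$ for all $p\equiv1(4)$, $p>P_0$;
* (b) $r_2(q)\le4\mathsf L^2$;
* (c) $|\log\mathcal N_n-\log2\cdot\omega_1(n)|\le3\log\mathsf L$, $(\log X)^{0.3}\le\mathcal N_n\le(\log X)^{0.4}$, $1\le k\le\mathsf L$ and $2^k\ge\mathcal N_n/(4\mathsf L^2)$;
* (d) $|u-u'|\ge\varepsilon:=(\log X)^{-1/10}$ for all distinct $u,u'\in\Lambda_q/\sqrt q$.

*Proof.* **(a): large primes are simple.** If $p\equiv1(4)$ and $p^2\mid n\in S$ then $n/p^2\in S$. So the number of exceptions is at most $CS(X)\sum_{p>P_0}p^{-2}+X\sum_{p>X^{1/4}}p^{-2}=o(S(X))$.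

**(b): the small primes contribute little to $\mathcal N_n$.** Given (a), the primes $\equiv1(4)$ dividing $q$ are $\le y$, and $r_2(q)=4h(n)$, where $h(n)$ is the number of divisors $D$ of $n$ composed of primes $\equiv1(4)$, $\le y$. For such $D\mid n$ we have $n/D\in S$. So, sums over such $D$,
$$\sum_{n\in S,\,n\le X}h(n)\le\sum_DS(X/D)\le CS(X)\prod_{p\le y,\,p\equiv1(4)}\Big(1-\frac1p\Big)^{-1}+X\sum_{D>\sqrt X}\frac1D .$$
The product is at most $C(\log y)^{1/2}=C\mathsf L^{3/2}$. For the last sum use Rankin's trick with $\sigma=1/\log y$: it is at most $X^{-\sigma/2}\prod(1-p^{\sigma-1})^{-1}$, and $p^{\sigma-1}\le e/p\le e/5$ for $p\le y$, so the product is at most $(\log y)^C$, while $X^{-\sigma/2}=\exp(-\log X/(2\mathsf L^3))$. Hence the second term is $o(S(X))$. By Markov, $h\le\mathsf L^2$ outside $O(\mathsf L^{-1/2}S(X))+o(S(X))$ values of $n$.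

**(c): the size of $\mathcal N_n$.** We have $2^{\omega_1}\le\mathcal N_n/4=h(n)2^k\le\mathsf L^22^k\le\mathsf L^22^{\omega_1}$. This gives the first and last claims for large $X$. By Lemma 9, typically $|\omega_1-\mathsf L/2|\le\mathsf L^{2/3}$, so $\mathcal N_n=(\log X)^{\frac12\log2+o(1)}$ with $\frac12\log2=0.3465\ldots$, and $k\le\omega_1\le\mathsf L$; $k\ge1$ follows from the lower bound for $2^k$.

**(d): separation of the small-prime factors.** This will be needed because the sums $u+u'$ are not controlled by the large primes. Assume (a). Removing the common factors from $2$ and from primes $\equiv3(4)$, $|u-u'|=|\nu-\nu'|/\sqrt{D_q}$ with distinct Gaussian integers $\nu,\nu'$ of norm $D_q=\prod_{p\le y,\,p\equiv1(4)}p^{e_p}$, $p^{e_p}\|n$. Factoring into $\pi_p,\overline{\pi_p}$, $\nu/\nu'=i^g\prod_pe^{2ib_p\theta_p}$ with $|b_p|\le e_p$. If all $b_p=0$, then $i^g\ne1$ and the distance is at least $\sqrt2$. Otherwise let $p_*$ be the largest $p$ with $b_p\ne0$.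

*Case $p_*\le P_0$.* Let $D_0$ be the part of $D_q$ composed of primes $\le P_0$. The factors from larger primes are common to $\nu$ and $\nu'$, so the distance is $|\nu_0-\nu_0'|/\sqrt{D_0}\ge D_0^{-1/2}$ with distinct Gaussian integers $\nu_0,\nu_0'$ of norm $D_0$. This is $\ge\varepsilon$ unless $D_0>T:=(\log X)^{1/5}$. Using $1/D\le T^{-1/2}D^{-1/2}$ for $D>T$, and $1/D\le X^{-1/4}D^{-1/2}$ for $D>\sqrt X$, the number of $n$ with $D_0>T$ is at most
$$CS(X)T^{-1/2}\prod_{5\le p\le P_0}(1-p^{-1/2})^{-1}+X\cdot X^{-1/4}e^{CP_0}\le S(X)(\log X)^{-0.1}\mathsf L^C+o(S(X))=o(S(X)),$$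
because the product is at most $e^{CP_0}=\mathsf L^C$.

*Case $p_*=p\in(P_0,y]$.* Here $e_p=1$, $b_p=\pm1$. Write $n=Dpm'$ with $D$ the part of $n$ from primes $\equiv1(4)$ that are $<p$; then $m'\in S$. Given $D$, $g$, $(b_{p'})_{p'\mid D}$ and the sign of $b_p$, the inequality $|\nu/\nu'-1|<\varepsilon$ confines $\theta_p$ to $O(1)$ intervals of length $O(\varepsilon)$. There are at most $8h_3(D)$ such data, $h_3(D)=\prod(2e_{p'}+1)$. For $p\in(2^i,2^{i+1}]$ and $D\le X^{1/4}$ we have $Dp\le\sqrt X$, so each pair $(D,p)$ accounts for at most $CS(X)/(D2^i)$ integers. By (14) there are at most $C2^i(\varepsilon/i+e^{-c\sqrt i})$ admissible $p$ for each datum, and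
$$\sum_D\frac{h_3(D)}D\le\prod_{p'\le2^{i+1},\,p'\equiv1(4)}\Big(1+\frac3{p'}+\frac5{p'^2}+\cdots\Big)\le Ci^{3/2}.$$
So the number of such $n$ is at most $CS(X)\,i^{3/2}(\varepsilon/i+e^{-c\sqrt i})$. Summing over $\log_2P_0-1\le i\le2\mathsf L^3$ gives $S(X)(C\varepsilon\mathsf L^{4.5}+o(1))=o(S(X))$; the $o(1)$ uses $P_0\to\infty$. If $D>X^{1/4}$, then $n$ has a divisor $>X^{1/4}$ composed of primes $\equiv1(4)$, $\le y$; by Rankin's trick as in (b) there are at most $X\exp(-\log X/(4\mathsf L^3))\,\mathsf L^C=o(S(X))$ such $n$. $\square$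

## 8. Types of tuples and the weighted average

Let $l\in\{4,6\}$. By (15), an $l$-tuple $(\zeta_1,\dots,\zeta_l)$ from $\Lambda_n/\sqrt n$ corresponds to $u\in(\Lambda_q/\sqrt q)^l$ and columns $s_1,\dots,s_k\in\{\pm1\}^l$, one for each prime of $m$: $\zeta_j=u_je^{i\sum_is_{i,j}\theta_{p_i}}$.

**Definition.** The *type* of the tuple is $V=\mathrm{span}_{\mathbb R}(s_1,\dots,s_k)\subset\mathbb R^l$. Put $d=\dim V$ and $T_V=\#V\cap\{\pm1\}^l$.

Projecting $V$ injectively to $d$ coordinates gives $T_V\le2^d$. There are finitely many types. Examples for $l=4$: if $\zeta_2=-\zeta_1$ and $\zeta_4=-\zeta_3$ then $s_{i,1}=s_{i,2}$, $s_{i,3}=s_{i,4}$, so $V\subset\{(a,a,b,b)\}$; if $V=\{(a,a,b,b)\}$, then $d=2$, $T_V=4$. If $V=(1,1,1,1)^\perp$, then $d=3$ and $T_V=\binom42=6$.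

For an ordered basis $s^{(1)},\dots,s^{(d)}\in\{\pm1\}^l$ of $V$ put $\psi_j(\theta)=\sum_ts^{(t)}_j\theta_t$, $\theta\in\mathbb R^d$. These $l$ forms have rank $d$, and $\sum c_j\psi_j=0$ if and only if $c\perp V$. Let
$$F_w(\theta)=\sum_{j\le l}w_je^{i\psi_j(\theta)}\ (|w_j|=1),\qquad P_V(\delta)=\sup_{\text{bases},\,w}\operatorname{meas}\{\theta\in[-1,2]^d:|F_w(\theta)|\le\delta\}.$$
Let $Q_V(n,\delta)$ be the number of $l$-tuples of type $V$ with $|\sum\zeta_j|\le\delta$.

The next lemma says that, on weighted average over $n$, the proportion of tuples of type $V$ with a short sum is at most about the probability that the sum is short when the angles of $d$ primes are continuous variables.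

**Lemma 11.** Let $\mathcal S_X$ be the set of $n\in S\cap(X/2,X]$ with $1\le k\le\mathsf L$ and no $p^2\mid n$ with $p\equiv1(4)$, $p>y$. There is an absolute $C_0$ such that for $(\log X)^{-4}\le\delta\le1$, $d\ge1$ and $X$ large,
$$\sum_{n\in\mathcal S_X}\frac{Q_V(n,\delta)}{k^d\,r_2(q)^l\,T_V^k}\le C\,P_V(C_0\delta)\,S(X).$$
The same holds if only tuples with $u$ in a prescribed set $U(q)$ are counted and the supremum in $P_V$ is restricted to the $w$ that can occur.

*Proof.* **Step 1: freeze all but $d$ primes.** For each counted pair ($n$, tuple) choose $d$ primes $p_{i_1}<\dots<p_{i_d}$ of $m$ whose columns form a basis of $V$. Group the pairs by these data: $q$, $k$, $u$, the cofactor $m'=m/\prod_tp_{i_t}$, the columns of the primes of $m'$, the ordered basis, and the dyadic box $\prod_t(P_t,2P_t]$, $P_t\in\{y2^i\}_{i\ge0}$, containing the prime tuple. Within a group the pair is determined by the prime tuple, and $\sum\zeta_j=F_w(\theta_{p_{i_1}},\dots,\theta_{p_{i_d}})$ with $w_j=u_je^{i\sum_{p\mid m'}s_{p,j}\theta_p}$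 determined by the data.

**Step 2: bound a group by equidistribution.** Cover $[0,\pi/4]^d$ by grid cubes of side $\delta$; those meeting $[0,\pi/4]^d$ lie in $[-1,2]^d$. As $F_w$ is Lipschitz with an absolute constant, the cubes meeting $\{|F_w|\le\delta\}$ lie in $\{|F_w|\le C_0\delta\}$, so there are at most $\delta^{-d}P_V(C_0\delta)$ of them. Since $\log P_t\ge\log y=\mathsf L^3$ and $\delta\ge e^{-4\mathsf L}$, we have $e^{-c\sqrt{\log P_t}}\le\delta/\log P_t$ for $X$ large: $te^{-c\sqrt t}$ decreases for large $t$ and at $t=\mathsf L^3$ equals $\mathsf L^3e^{-c\mathsf L^{3/2}}\le e^{-4\mathsf L}$. This is why $y$ was chosen so large. By (14) each cube contains at most $\prod_t(C\delta P_t/\log P_t)$ prime tuples of the box. Hence a group has at most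
$$CP_V(C_0\delta)\prod_t\frac{P_t}{\log P_t}\le C'P_V(C_0\delta)\,\#\{\text{tuples of distinct primes}\equiv1(4)\text{ in the box, not dividing }m'\}\tag{16}$$
members; the last inequality is the prime number theorem, as only $O(\mathsf L)$ primes are excluded in each interval.

**Step 3: read the right side of (16) as a count of integers.** A nonempty group has a member with $qm'\prod p_{i_t}\le X$, so every prime tuple in (16) gives $n'=qm'\prod_tp_t\le2^dX$, $n'\in S$. Since $n\in\mathcal S_X$, $q$ has no prime factor $\equiv1(4)$ exceeding $y$. So $n'$ has, with respect to the same $y$, the same $q$ and $k$. How often does a given $n'$ arise? From at most $k^d$ choices of the ordered $d$-tuple of primes, $r_2(q)^l$ choices of $u$, and $T_V^k$ choices of all columns (basis and cofactor); these determine the group and the prime tuple. The weight $1/(k^dr_2(q)^lT_V^k)$ depends only on $(q,k)$, hence is constant on a group and the same for $n'$. Multiplying (16) by the weight and summing over groups,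 the weights cancel the multiplicity, and the sum is at most $C'P_V(C_0\delta)S(2^dX)\le CP_V(C_0\delta)S(X)$. The restricted version is proved identically. $\square$

## 9. Small sums of unit vectors with dependent phases

Put $\lambda(\delta)=1+\log^+(1/\delta)$. Two facts are used.

* Van der Corput: if $g$ is real and $|g^{(j)}|\ge\mu>0$ on an interval, $j\ge1$, then $\operatorname{meas}\{|g|\le\delta\}\le C_j(\delta/\mu)^{1/j}$ there.
* Erdős–Littlewood–Offord: if $c_1,\dots,c_l\in\mathbb R\setminus\{0\}$, at most $\binom l{\lfloor l/2\rfloor}$ sign vectors satisfy $\sum c_js_j=0$.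

**Lemma 12.** For all $\delta>0$:

1. $l=d=6$: $P_V\le C\delta^2$; $l=d=4$: $P_V\le C\delta^2\lambda(\delta)$.
2. $d=l-1$, the relation $\sum c_j\psi_j=0$ having some $c_j=0$: $P_V\le C\delta$.
3. $l=4$, $d=3$, all $c_j\ne0$: $P_V\le C\delta\lambda(\delta)$.
4. $l=6$, $d=5$, all $c_j\ne0$: $P_V\le C\delta^{1/2}$ and $T_V\le20$.
5. $l=6$, $d=4$: $P_V\le C\delta^{1/5}$.
6. $l=4$, $d=2$, some form occurring exactly once among $\psi_1,\dots,\psi_4$: $P_V\le C\delta^{1/3}$. In the only other case (after reordering) $\psi_1=\psi_2$, $\psi_3=\psi_4$ with $\psi_1,\psi_3$ independent; then, restricting to $w$ with $\max(|w_1+w_2|,|w_3+w_4|)\ge\varepsilon$, the measure is at most $C\delta/\varepsilon$.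

*Proof.* The measures are at most $3^d$, so let $\delta<1$. There are finitely many $V$ and bases, so linear changes of variables cost only constants.

**A sublevel estimate.** Let $G(t)=\sum_{j\le r}A_je^{i\kappa_jt}$ with distinct real $\kappa_j$ from a fixed finite set, $2\le r\le6$, $|A_j|\le6$, $\max|A_j|\ge1$. Then $\operatorname{meas}\{t\in I:|G|\le\delta\}\le C\delta^{1/(r-1)}$ for bounded intervals $I$. Indeed $G^{(j)}(t)=\sum_i(i\kappa)^j$-weighted terms form a Vandermonde system: the vector of the $G^{(j)}(t)$, $0\le j\le r-1$, is an invertible Vandermonde matrix applied to the vector with entries $A_ae^{i\kappa_at}$, $a\le r$. So $\max_{0\le j\le r-1}|G^{(j)}(t)|\ge c$ for every $t$. All derivatives are bounded, so $I$ splits into $O(1)$ intervals on each of which, for some fixed $j\le r-1$, $|\Re G^{(j)}|$ or $|\Im G^{(j)}|$ is at least $c/4$. If $j\ge1$ apply van der Corput to that part. If $j=0$, there is nothing to count when $\delta<c/4$, and for $\delta\ge c/4$ the bound is trivial.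

**(1): independent phases.** The map $\theta\mapsto\psi$ is invertible and linear, so the measure is at most $C\,\mathbb P(|Y|\le\delta)$ with $Y=\sum_{j\le l}e^{i\Psi_j}$, $\Psi_j$ independent uniform on the circle (the $w_j$ are absorbed). Now
$$\mathbb P(|Y|\le\delta)\le e\,\mathbb E\,e^{-|Y|^2/\delta^2}=\frac{e\,\delta^2}{4\pi}\int_{\mathbb R^2}e^{-\delta^2|\xi|^2/4}J_0(|\xi|)^l\,d\xi,\qquad|J_0(\rho)|\le C\min(1,\rho^{-1/2}).$$
For $l=6$ the integral is at most $C\int_0^\infty\min(1,\rho^{-3})\rho\,d\rho\le C$. For $l=4$ it is at most $C\int_0^\infty e^{-\delta^2\rho^2/4}\min(1,\rho^{-2})\rho\,d\rho\le C\lambda(\delta)$.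

**(2): one phase free of the relation.** The other $l-1$ forms satisfy the relation, so their span has dimension at most $d-1$, and $\psi_j$ is independent of it. With a basis of that span fixed, $|w_je^{i\psi_j}+z|\le\delta$ has measure at most $C\delta$ in $\psi_j$.

**(3): four phases, one full relation.** Let $\zeta_j=w_je^{i\psi_j}$, $|e_1|\le\delta$. By (2), $\prod_{b=2}^4|\zeta_1+\zeta_b|\le2\delta$ — this is equation (2) of Section 2. Since $|\sum_{b=2}^4(\zeta_1+\zeta_b)|=|2\zeta_1+e_1|\ge1$, some factor is at least $\frac13$, so $|\zeta_1+\zeta_b||\zeta_1+\zeta_{b'}|\le6\delta$ for some $b\ne b'$. Any three forms are independent because all $c_j\ne0$; hence $\psi_b-\psi_1$ and $\psi_{b'}-\psi_1$ are independent. As $|1+e^{ix}|\ge\frac2\pi\operatorname{dist}(x,\pi+2\pi\mathbb Z)$, the set is covered, in these two coordinates, by $O(1)$ translates of $\{|a||b|\le C\delta,\ |a|,|b|\le\pi\}$, of area at most $C\delta\lambda(\delta)$.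

**(4): six phases, one full relation.** Any five forms are independent. It is impossible that $c_a=-c_b$ for all $a\ne b$: three indices would give $c_1=-c_2=c_3=-c_1$. So after reordering $c_1\ne-c_6$, and $\psi_6=\kappa\psi_1+(\text{combination of }\psi_2,\dots,\psi_5)$ with $\kappa=-c_1/c_6\ne0,1$. With $\psi_2,\dots,\psi_5$ fixed, $F_w$ is $w_1e^{it}+w'e^{i\kappa t}+z$ in $t=\psi_1$, with $|w'|=1$, $|z|\le4$. The sublevel estimate with $r=3$ gives $\delta^{1/2}$. As $V=c^\perp$, $T_V\le\binom63=20$ by Erdős–Littlewood–Offord.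

**(5): rank four among six.** There are at least four distinct forms among six, so one of them occurs exactly once. Group equal forms: $F_w$ becomes a sum over $4\le r\le6$ distinct forms with a coefficient of modulus $1$. Restrict to lines in a direction on which distinct forms take distinct values and use the sublevel estimate; $\delta^{1/(r-1)}\le\delta^{1/5}$.

**(6): rank two among four.** If a form occurs once, argue as in (5) with $2\le r\le4$. Otherwise every form occurs at least twice; the rank being $2$, there are exactly two distinct forms, independent, each occurring twice. Then $F_w=Ae^{i\psi_1}+Be^{i\psi_3}$ with $A=w_1+w_2$, $B=w_3+w_4$ and, say, $|A|\ge\varepsilon$. The condition $|e^{i(\psi_1-\psi_3)}+B/A|\le\delta/\varepsilon$ has measure at most $C\delta/\varepsilon$. $\square$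

Two cases deserve attention before we use them. In (4), $\delta^{1/2}$ is a weak bound, and the trivial $T_V\le2^5$ would not suffice: at $\delta=1/N$ and $N\approx2^k$ it gives $32^k2^{-k/2}=(22.6\ldots)^k$, more than $N^4\approx16^k$. With $20$ we get $(20/\sqrt2)^k=(14.1\ldots)^k$, which is less. In the second half of (6) the large primes give no information on $A,B$, which are then determined by $u$ up to phases; this is where Lemma 10(d) enters.

## 10. Short sums for almost all $n$

**Proposition 13.** There is $B$ such that for a density one set of $n\in S$, with $N=\mathcal N_n$, $L=\log\log n$, for all $\delta\in[(\log n)^{-3},1]$,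
$$Q_6(n,\delta)\le L^B\big(N^6\delta^2+N^5\delta+20^k\delta^{1/2}+N^4\delta^{1/5}+N^3\big),$$
$$Q_4^{\rm off}(n,\delta)\le L^B\big(N^4\delta^2+N^3\delta+N^2\delta^{1/3}+N^2\delta(\log n)^{0.11}+N\big).$$

*Proof.* **Step 1: from the average to almost all $n$.** By monotonicity it suffices to treat $\delta=2^{-i}\in[(\log X)^{-4},1]$, of which there are $O(\mathsf L)$. By Lemma 11 and Markov, for each type and each $\delta$ all but $O(S(X)/\mathsf L^2)$ integers of $\mathcal S_X$ satisfy $Q_V(n,\delta)\le C\mathsf L^2k^dr_2(q)^lT_V^kP_V(C_0\delta)$. So outside $O(S(X)/\mathsf L)$ integers this holds for all types with $d\ge1$ and all these $\delta$. By Lemma 10 typical $n$ lie in $\mathcal S_X$ and satisfy $k\le\mathsf L$, $r_2(q)\le4\mathsf L^2$; for them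
$$Q_V(n,\delta)\le\mathsf L^B\,T_V^k\,P_V(C_0\delta),\qquad T_V^k\le2^{dk}\le N^d .$$

**Step 2: insert Lemma 12.** For $l=6$: $d=6$ gives $N^6\delta^2$; $d=5$ gives $N^5\delta$ or $20^k\delta^{1/2}$; $d=4$ gives $N^4\delta^{1/5}$; for $d\le3$ there are at most $r_2(q)^62^{3k}\le\mathsf L^BN^3$ tuples in all. For $l=4$: $d=4$ gives $N^4\delta^2\lambda(\delta)$, $d=3$ gives $N^3\delta\lambda(\delta)$, $d=2$ with a form occurring once gives $N^2\delta^{1/3}$, and $d=1$ has at most $r_2(q)^42^k\le\mathsf L^BN$ tuples. The factors $\lambda(\delta)\le C\mathsf L$ are absorbed, and $\mathsf L\le2L$.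

**Step 3: the exceptional types of Lemma 12(6).** Here $\psi_1=\psi_2$, $\psi_3=\psi_4$, that is, all vectors of $V$, in particular all columns, have equal 1st and 2nd and equal 3rd and 4th coordinates. So $|w_1+w_2|=|u_1+u_2|$ and $|w_3+w_4|=|u_3+u_4|$. If both vanish, the tuple has sum $0$ and is not counted in $Q_4^{\rm off}$. Otherwise one of them is at least $\varepsilon$ by Lemma 10(d), as $-u_2,-u_4\in\Lambda_q/\sqrt q$. The restricted version of Lemma 11 applies with $U(q)$ the set of $u$ with $\max(|u_1+u_2|,|u_3+u_4|)\ge\varepsilon$, and Step 1 gives the bound $\mathsf L^BN^2\delta/\varepsilon$, where $\varepsilon^{-1}=(\log X)^{1/10}\le(\log n)^{0.11}$. $\square$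

Let $\mathcal G$ be the density one set on which the conclusions of Lemma 10 and Proposition 13 hold, intersected with the density one set along which $\mathcal N_n\to\infty$ and $\mu_n\Rightarrow$ uniform (property 1 of the known result with $\gamma=1/4$). It does not depend on $(\alpha_n)$.

## 11. Proof of Theorem 2

**Part (a).** Let $n\in\mathcal G$ be large, $R\ge NL^{B_0}$ with $B_0=B+1$, $B$ from Proposition 13. Put $R_1=\min(R,(\log n)^2)$, so that $1/R_1$ is in the range of Proposition 13. By Lemma 10(c), $(\log n)^{0.29}\le N\le(\log n)^{0.41}$, $2^k\ge N/(5L^2)$ and $2^k\le N$ for large $n$. So also $R_1\ge NL^{B_0}$, and $k\ge cL$. By (1), *negligible* means variance $o(R^4/N^2)$.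

**Step 1: the second chaos is negligible.** By Lemma 6 its variance is at most $CR^2=o(R^4/N^2)$.

**Step 2: orders at least six are negligible.** By (6) we need $Q_6(n,1/R)=o(N^4)$. By monotonicity and Proposition 13,
$$Q_6(n,\tfrac1R)\le Q_6(n,\tfrac1{R_1})\le L^B\Big(\frac{N^6}{R_1^2}+\frac{N^5}{R_1}+20^kR_1^{-1/2}+N^4R_1^{-1/5}+N^3\Big).$$
The first two terms, with the factor $L^B$, are at most $N^4L^{B-B_0}=N^4L^{-1}$ each. For the third, $R_1\ge N\ge2^k$, so it is at most $L^B(20/\sqrt2)^k=16^kL^B(1.25/\sqrt2)^k=o(N^4)$, because $16^k\le N^4$, $1.25<\sqrt2$ and $k\ge cL$. The last two are at most $L^BN^{4-1/5}=o(N^4)$.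

**Step 3: the off-diagonal fourth chaos is negligible.** By (12) we need the sum there to be $o(N^2)$. It does not decrease if $R$ is replaced by $R_1\le R$. Splitting dyadically according to $|v|$, it is at most
$$Q_4^{\rm off}(n,\tfrac1{R_1})+\sum_{j\ge0,\ 2^{j+1}\le R_1}8^{-j}\,Q_4^{\rm off}\Big(n,\frac{2^{j+1}}{R_1}\Big)+CN^4R_1^{-3},$$
since tuples with $2^j/R_1<|v|\le2^{j+1}/R_1$ have weight at most $8^{-j}$, and tuples not covered by the first two terms have $|v|>\frac12$. In Proposition 13 all powers of $\delta$ for four-tuples are at most $2$, so the sum over $j$ converges like $\sum8^{-j}4^j$, and the total is at most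
$$CL^B\Big(\frac{N^4}{R_1^2}+\frac{N^3}{R_1}+N^2R_1^{-1/3}+\frac{N^2(\log n)^{0.11}}{R_1}+N\Big)+\frac{CN^4}{R_1^3}=o(N^2).$$
Indeed, with $L^B$ the first two are at most $N^2L^{B-B_0}$; the third and fourth are $o(N^2)$ because $R_1\ge N\ge(\log n)^{0.29}$; the remaining terms are at most $CL^BN$.

**Step 4: properties 2 and 3.** We have shown $\ell-\mathbb E\ell=\ell[4]^{\rm diag}+o_{L^2}(R^2/N)$. By (11), $\operatorname{Var}\ell\sim n\,\mathrm{Pred}_n(R)$, which is property 2. Since $\mu_n\Rightarrow$ uniform, $\eta_n\to0$. For fixed real $a,b$, $\sqrt N(aU+bW)$ is a sum of $N/2$ independent centred variables with fourth moments $O(N^{-2})$ and total variance $a^2(1+\eta_n)+b^2(1-\eta_n)\to a^2+b^2$. By Lyapunov's theorem and the Cramér–Wold device, $\sqrt N(U,W)\to(Z_1,Z_2)$ in law. Now $\sqrt{\operatorname{Var}\ell}\sim\pi^2R^2/(8\sqrt2\,N)$ and $N\,\mathbb E[U^2+W^2]=(1+\eta_n)+(1-\eta_n)=2$, so by (10)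
$$\frac{\ell-\mathbb E\ell}{\sqrt{\operatorname{Var}\ell}}=-\frac N2\big(U^2+W^2-\mathbb E[U^2+W^2]\big)(1+o(1))+o_{L^2}(1)\xrightarrow{law}1-\frac{Z_1^2+Z_2^2}2,$$
which is property 3.

**Part (b)** was proved in Section 5.

**The last assertions.** If $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$ on a density one set, intersect it with $\mathcal G$ and use (a). Conversely, suppose properties 1–3 hold along a density one sequence. Property 1 makes (b) applicable, and (b) with property 2 gives $\mathcal N_n\le C\max(1,\alpha_n)$ eventually. As $\mathcal N_n\to\infty$, the maximum is eventually $\alpha_n$, so $\alpha_n\ge c\,\mathcal N_n$ eventually. $\square$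

## 12. From $\mathcal N_n$ to powers of $\log n$: Theorems 1 and 3

**Proof of Theorem 1.** By Lemmas 9 and 10(c), $\mathcal N_n=(\log n)^{\frac12\log2+o(1)}$ on a density one subset of $S$.

(i) If $C>\frac12\log2$, $\alpha_n\ge(\log n)^C$ and $\alpha_n/\sqrt n\to0$, then $\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}$ on a density one set, and Theorem 2 applies.

(ii) If $C<\frac12\log2$ (any real such $C$) and $\alpha_n=(\log n)^C$, then $\alpha_n/\mathcal N_n\to0$ along a density one set. If the small-ball theorem held along a density one sequence, Theorem 2 would give $\alpha_n\ge c\,\mathcal N_n$ eventually along it. Two density one sets have infinite intersection: a contradiction. The failure is in the variance: by Theorem 2(b), properties 1 and 2 are incompatible in this range. $\square$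

**Proof of Theorem 3.** First we need the fluctuations of $\mathcal N_n$ on the scale of the window. Let
$$\xi_n=\frac{\log\mathcal N_n-\frac12\log2\,\log\log n}{\sqrt{\log\log n}} .$$
By Lemma 10(c), $\log\mathcal N_n=\log2\cdot\omega_1(n)+O(\log\log\log n)$ on a density one set, and $\log\log n=\log\log X+O(1)$ for $\sqrt X\le n\le X$. So by Lemma 9, $\xi_n$ has over $n\in S$, $n\le X$, the limit law $\frac{\log2}{\sqrt2}N(0,1)$. Also $\alpha_n/\mathcal N_n=\exp((t_n-\xi_n)\sqrt{\log\log n})$.

**(a)** Suppose $t_n\to\infty$. For each $K$ we have $t_n/2\ge K$ for large $n$, so the upper density of $\{\xi_n>t_n/2\}$ is at most the limiting probability of $\xi>K$, which tends to $0$ as $K\to\infty$. So $\xi_n\le t_n/2$ on a density one set, and there $\alpha_n/\mathcal N_n\ge\exp(\frac{t_n}2\sqrt{\log\log n})\ge(\log\log n)^{B_0}$ for large $n$. Theorem 2 gives the small-ball theorem.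

Suppose $t_n$ is eventually monotone and does not tend to $+\infty$. Then $t_n\le T$ for some $T$ and all large $n$. The set of $n$ with $\xi_n\ge T+1$ has positive lower density in $S$, so every density one sequence contains infinitely many such $n$. Along them $\mathcal N_n/\alpha_n\ge e^{\sqrt{\log\log n}}\to\infty$, which contradicts the last assertion of Theorem 2 if the small-ball theorem held.

**(b)** Let $S_1=\{n\in\mathcal G:\alpha_n\ge\mathcal N_n(\log\log n)^{B_0}\}$, $S_2=\{n\in\mathcal G:\alpha_n\le\mathcal N_n/\log\log n\}$, both for $n$ large, and $S_3$ the rest of $S$. The defining inequalities read $\xi_n\le t-B_0\frac{\log\log\log n}{\sqrt{\log\log n}}=t-o(1)$ and $\xi_n\ge t+\frac{\log\log\log n}{\sqrt{\log\log n}}=t+o(1)$. The limit law is continuous and $\mathcal G$ has density one, so the densities are $\Phi(\sqrt2\,t/\log2)$, $1-\Phi(\sqrt2\,t/\log2)$ and $0$. Along $S_1\subset\mathcal G$ property 1 holds, and Theorem 2(a) gives properties 2 and 3. Along $S_2\subset\mathcal G$,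 since $\alpha_n\to\infty$, Theorem 2(b) gives
$$\operatorname{Var}\mathcal L_n(\alpha_n)/\mathrm{Pred}_n(\alpha_n)\ge c_0(\mathcal N_n/\alpha_n)^2\ge c_0(\log\log n)^2\to\infty.\qquad\square$$
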